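\title{The Koopman $C^*$-algebra of the Grigorchuk group is just-infinite}

\begin{abstract}
A $C^*$-algebra is just-infinite if it is infinite dimensional and all its proper quotients are finite dimensional. We prove that the $C^*$-algebra generated by the Koopman representation of the Grigorchuk group on the boundary of the binary rooted tree is just-infinite, and we determine all its closed ideals. More generally, the Koopman $C^*$-algebra of a countable branch group is just-infinite if and only if the action on the orbit of some regular boundary point is amenable. The proof shows that an irreducible representation which does not vanish on an explicit ideal of finite codimension contains a copy of a large finite piece of a boundary orbit.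
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Just-infinite algebras}

A $C^*$-algebra $A$ is \emph{just-infinite} if it is infinite dimensional and $A/I$ is finite dimensional for every nonzero closed two-sided ideal $I\neq A$. In the same way, a group is just-infinite if it is infinite and all its proper quotients are finite, and an algebra is just-infinite if it is infinite dimensional and its quotients by nonzero proper two-sided ideals are finite dimensional.

An infinite-dimensional simple $C^*$-algebra is just-infinite because it has no proper quotients. An algebra $C(Y)$, with $Y$ an infinite compact Hausdorff space, is never just-infinite: if $U,U'$ are disjoint nonempty open sets, one of the proper closed sets $Y\setminus U$, $Y\setminus U'$ is infinite, and restriction to it is an infinite-dimensional proper quotient. The property is most demanding for \emph{residually finite dimensional} algebras, those whose finite-dimensional representations separate points. Such an algebra has many ideals, and each nonzero one must have finite codimension.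

\subsection{The Grigorchuk group and its Koopman representation}

The vertices of the binary rooted tree are the finite words over $\{0,1\}$. Let $\mathcal G$ be the Burnside-type group of intermediate growth discovered by Grigorchuk. It is the group of automorphisms of the tree generated by $a,b,c,d$, where for every word $w$
\begin{align*}
a(0w)&=1w, & b(0w)&=0\,a(w), & c(0w)&=0\,a(w), & d(0w)&=0w,\\
a(1w)&=0w, & b(1w)&=1\,c(w), & c(1w)&=1\,d(w), & d(1w)&=1\,b(w).
\end{align*}
The same formulas define an action on the boundary $X=\{0,1\}^{\mathbb N}$ that preserves the uniform Bernoulli measure $\mu$. The \emph{Koopman representation} is the unitary representation $(\pi(g)\varphi)(x)=\varphi(g^{-1}x)$ on $L^2(X,\mu)$, and $C^*_\pi(\mathcal G)$ is the norm closure of $\pi(\mathbb C[\mathcal G])$.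

Let $E_n\subset L^2(X,\mu)$ be the space of functions that depend only on the first $n$ letters. Put $V_0=E_0$ (the constants) and let $V_n$, for $n\ge1$, be the orthogonal complement of $E_{n-1}$ in $E_n$, so that $\dim V_n=2^{n-1}$. The spaces $E_n$, and hence the $V_n$, are invariant, and $L^2(X,\mu)=\bigoplus_n V_n$ because $\bigcup_n E_n$ is dense. Let $\sigma_n$ be the restriction of $C^*_\pi(\mathcal G)$ to $V_n$. The $\sigma_n$ separate points, so $C^*_\pi(\mathcal G)$ is residually finite dimensional. We study the following question, posed in \cite{GMR}.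
\begin{quote}
Is the residually finite dimensional $C^*$-algebra $C^*_\pi(\mathcal G)$ just-infinite?
\end{quote}
Three known facts form the background, although our proof uses none of them: the group $\mathcal G$ is just-infinite; the algebras $\mathbb C[\mathcal G]$ and $C^*(\mathcal G)$ are not just-infinite; and the $^*$-algebra $B=\pi(\mathbb C[\mathcal G])$ is just-infinite. The last fact suggests a positive answer and shows what is at stake. If a closed ideal $I$ of $A=C^*_\pi(\mathcal G)$ meets $B$ nontrivially, then $B/(B\cap I)$ is finite dimensional and dense in $A/I$, so $A/I$ is finite dimensional. The question is therefore whether a nonzero closed ideal can meet $B$ only in $0$. For other groups acting on the same tree this does happen.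

\begin{example}\label{ex:odometer}
Let $\tau(0w)=1w$, $\tau(1w)=0\,\tau(w)$. On words of length $n$, read as binary numbers with the least significant digit first, $\tau$ adds $1$ modulo $2^n$. So $\tau$ generates a copy of $\mathbb Z$, a just-infinite group, and every $2^n$-th root of unity is an eigenvalue of $\pi(\tau)$ on $E_n$. Hence the spectrum of $\pi(\tau)$ is the unit circle $\mathbb T$ and $C^*_\pi(\mathbb Z)\cong C(\mathbb T)$, which is not just-infinite. Yet $\pi(\mathbb C[\mathbb Z])\cong\mathbb C[z,z^{-1}]$ is a just-infinite algebra, since a nonzero ideal contains a polynomial $p$ with $p(0)\ne0$ and $\mathbb C[z,z^{-1}]/(p)\cong\mathbb C[z]/(p)$. The functions vanishing on an arc form a closed ideal that meets $\mathbb C[z,z^{-1}]$ only in $0$.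
\end{example}

What separates $\mathcal G$ from this example is that $\mathcal G$ has many elements, such as $d$, that act trivially outside a subtree.

\begin{theorem}\label{thm:A}
The $C^*$-algebra $C^*_\pi(\mathcal G)$ is just-infinite.
\end{theorem}

The ideals can be listed completely. Recall that $\operatorname{Prim}(A)$ is the set of kernels of irreducible representations of $A$, with the topology whose closed sets are the \emph{hulls} $\{P\in\operatorname{Prim}(A):P\supset I\}$ of closed ideals $I$.

\begin{theorem}\label{thm:B}
Let $A=C^*_\pi(\mathcal G)$.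
\begin{enumerate}
\item[(a)] The representations $\sigma_n$ $(n\ge0)$ are irreducible and pairwise inequivalent.
\item[(b)] The map $F\mapsto I_F=\bigcap_{n\in F}\ker\sigma_n$, with $I_\emptyset=A$, is a bijection from the finite subsets of $\{0,1,2,\dots\}$ onto the nonzero closed ideals of $A$, and $A/I_F\cong\bigoplus_{n\in F}B(V_n)$.
\item[(c)] Every irreducible representation of $A$ is either faithful or equivalent to exactly one $\sigma_n$.
\item[(d)] $\lim_n\|\sigma_n(T)\|=\|T\|$ for all $T\in A$.
\item[(e)] $\operatorname{Prim}(A)=\{0\}\cup\{\ker\sigma_n:n\ge0\}$, and its nonempty open sets are the complements of the finite subsets of $\{\ker\sigma_n:n\ge0\}$.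
\end{enumerate}
\end{theorem}

By (d), each single $\sigma_n$ with $n$ large carries almost all the norm of a given element; in particular every infinite subfamily of the $\sigma_n$ already separates the points of $A$.

\subsection{Branch groups}

Let $d_1,d_2,\dots$ be integers $\ge2$. The \emph{spherically homogeneous rooted tree} with these branching numbers has as vertices the words $v=v_1\cdots v_n$ with $0\le v_i<d_i$. The words of length $n$ form the \emph{level} $L_n$, the infinite words form the boundary $X$ with the product topology, and $X_v\subset X$ is the cylinder of infinite words with prefix $v$. The uniform measure is given by $\mu(X_v)=|L_n|^{-1}$ for $v\in L_n$. An automorphism is a permutation of the vertices that preserves length and the prefix relation; it acts on $X$ by a homeomorphism with $gX_v=X_{gv}$, so it preserves $\mu$. For a group $G$ of automorphisms, $\pi$, $C^*_\pi(G)$ and $E_n$ are defined as above.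

The group $G$ is \emph{level-transitive} if it is transitive on each $L_n$. The \emph{rigid stabilizer} $\operatorname{Rist}_G(v)$ consists of the $g\in G$ that fix every point of $X\setminus X_v$, and $\operatorname{Rist}_G(n)$ is the group generated by the $\operatorname{Rist}_G(v)$, $v\in L_n$. We call $G$ a \emph{branch group} if it is level-transitive, all $\operatorname{Rist}_G(n)$ have finite index, and all $\operatorname{Rist}_G(v)\neq1$.

A point $x\in X$ is \emph{regular} if every $g\in G$ with $gx=x$ fixes a neighborhood of $x$ pointwise. Let $\rho_x$ be the permutation representation of $G$ on $\ell^2(Gx)$, so $\rho_x(g)\delta_y=\delta_{gy}$. For unitary representations $u,u'$ of $G$ we write $u\prec u'$ (\emph{weak containment}) if $\|u(f)\|\le\|u'(f)\|$ for all $f\in\mathbb C[G]$. The action on the orbit $Gx$ is \emph{amenable} if $1\prec\rho_x$, where $1$ is the trivial representation.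

\begin{theorem}\label{thm:C}
Let $G$ be a countable branch group and $\pi$ its Koopman representation for the uniform measure. Then $C^*_\pi(G)$ is just-infinite if and only if the action of $G$ on some orbit $Gx$, with $x$ a regular boundary point, is amenable. In that case all orbits on the boundary are amenable. In particular, $C^*_\pi(G)$ is just-infinite for every countable amenable branch group $G$.
\end{theorem}

The branch structure gives ideals $J_n$ of finite codimension (Section~\ref{sec:Jn}), and the aim is to show that every nonzero closed ideal contains some $J_n$. Section~\ref{sec:example} does this by hand for one ideal; Sections~\ref{sec:orbits} and~\ref{sec:key} give the general argument and prove Theorem~\ref{thm:C}. Theorem~\ref{thm:A} follows once the orbits of $\mathcal G$ are shown to be amenable (Section~\ref{sec:A}), and Theorem~\ref{thm:B} once the quotients by the $J_n$ are computed (Section~\ref{sec:B}).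

\section{Background}\label{sec:background}

\subsection{Representations of $C^*$-algebras}

A representation is a $^*$-homomorphism into $B(\mathcal H)$. It is \emph{irreducible} if it is nonzero and has no closed invariant subspace other than $0$ and $\mathcal H$; equivalently, if it is nonzero and only scalars commute with its image. We use the following textbook facts.
\begin{enumerate}
\item[(F1)] A closed two-sided ideal is self-adjoint and the quotient is a $C^*$-algebra. A $^*$-homomorphism is contractive and preserves positivity; if it is injective, it is isometric.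
\item[(F2)] A closed ideal $I$ is the intersection of the kernels of the irreducible representations that vanish on $I$.
\item[(F3)] Let $J$ be a closed ideal of a unital $C^*$-algebra $M$ and let $\sigma$ be a representation of $J$ on $\mathcal H$ that is nondegenerate, that is, $\sigma(J)\mathcal H$ spans a dense subspace. Then there is a unique representation $\tilde\sigma$ of $M$ on $\mathcal H$ with $\tilde\sigma(R)\sigma(j)=\sigma(Rj)$ for $R\in M$, $j\in J$, and it is unital. (The formula is well defined: for an approximate unit $(e_\lambda)$ of $J$ we have $\sum_i\sigma(Rj_i)\eta_i=\lim_\lambda\sigma(Re_\lambda)\sum_i\sigma(j_i)\eta_i$.)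
\item[(F4)] If $\sigma_1,\dots,\sigma_r$ are pairwise inequivalent irreducible representations of $A$ on finite-dimensional spaces $\mathcal H_i$, then $\bigoplus_i\sigma_i$ maps $A$ onto $\bigoplus_iB(\mathcal H_i)$. The ideals of $\bigoplus_iB(\mathcal H_i)$ are the partial sums, and its irreducible representations are, up to equivalence, the projections onto the summands.
\end{enumerate}

\begin{lemma}\label{lem:almostinv}
For a unitary representation $u$ of a countable group $G$, we have $1\prec u$ if and only if there are unit vectors $\xi_k$ with $\|u(g)\xi_k-\xi_k\|\to0$ for all $g\in G$.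
\end{lemma}

\begin{proof}
Given such vectors and $f=\sum_sf_ss$, we have $\|u(f)\xi_k-(\sum_sf_s)\xi_k\|\to0$, so $\|u(f)\|\ge|\sum_sf_s|$. Conversely, let $1\prec u$, let $S\subset G$ be finite, and put $\Delta=\sum_{s\in S}(1-s)^*(1-s)$ and $f=4|S|-\Delta$. Then $0\le u(\Delta)\le4|S|$, so $u(f)\ge0$, and the trivial representation sends $f$ to $4|S|$. Hence $\sup_{\|\xi\|=1}\langle u(f)\xi,\xi\rangle=\|u(f)\|\ge4|S|$, so $\langle u(\Delta)\xi,\xi\rangle=\sum_{s\in S}\|\xi-u(s)\xi\|^2$ takes arbitrarily small values on unit vectors. Now let $S$ increase to $G$.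
\end{proof}

\subsection{Actions on the boundary}

Let $G$ be a countable level-transitive group of automorphisms of a tree as above, and $A=C^*_\pi(G)$. Write $\chi_v\in L^2(X)$ for the indicator function of $X_v$ and $1_v\in B(L^2(X))$ for multiplication by it. From $(\pi(g)\varphi)(x)=\varphi(g^{-1}x)$ and $gX_v=X_{gv}$ we read off:
\begin{align}
&\pi(g)\chi_v=\chi_{gv},\qquad \pi(g)1_v\pi(g)^*=1_{gv};\label{eq:cov}\\
&\pi(h)1_v=1_v\quad\text{if $h$ fixes $X_v$ pointwise};\label{eq:fix}\\
&1-\pi(h)=1_v(1-\pi(h))\quad\text{if }h\in\operatorname{Rist}_G(v).\label{eq:supp}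
\end{align}
By \eqref{eq:cov}, the restriction of $\pi$ to $E_m$ is equivalent to the permutation representation $\pi_m$ on $\ell^2(L_m)$. The $E_m$ increase and have dense union, so
\begin{equation}\label{eq:sup}
\|\pi(f)\|=\sup_m\|\pi_m(f)\|\qquad(f\in\mathbb C[G]).
\end{equation}

\begin{lemma}\label{lem:basic}
The algebra $A$ is infinite dimensional, every orbit $Gx$ is infinite, and regular points exist.
\end{lemma}

\begin{proof}
For $v\in L_n$ the space $A\chi_v$ contains all $\chi_w$, $w\in L_n$, so $\dim A\ge|L_n|\ge2^n$. Taking the prefix of length $n$ maps $Gx$ onto $L_n$, so $|Gx|\ge2^n$. A point is regular exactly when it lies, for no $g\in G$, in the set $\operatorname{Fix}(g)\setminus\operatorname{int}\operatorname{Fix}(g)$, where $\operatorname{Fix}(g)\subset X$ is the closed set of fixed points. These countably many sets are closed and nowhere dense, so by Baire's theorem they do not cover $X$.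
\end{proof}

\section{The branch structure of $\mathcal G$}\label{sec:group}

The facts in this section are standard; we include the proofs. On the binary tree the \emph{section} $g|_v$ of an automorphism $g$ at a vertex $v$ is defined by $g(vw)=g(v)\,g|_v(w)$. Products are compositions, so
\begin{equation}\label{eq:cocycle}
(gh)|_v=g|_{hv}\,h|_v,\qquad g|_{vw}=(g|_v)|_w .
\end{equation}
Let $\operatorname{St}(v)$ be the stabilizer in $\mathcal G$ of a vertex $v$ and $\operatorname{St}(n)$ the pointwise stabilizer of $L_n$. An automorphism $g$ fixing $L_1$ is written $g=(g|_0,g|_1)$. Such pairs multiply coordinatewise, $a^2=1$, and $a(g_0,g_1)a=(g_1,g_0)$. Thus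
\[
b=(a,c),\quad c=(a,d),\quad d=(1,b),\quad aba=(c,a),\quad aca=(d,a),\quad ada=(b,1).
\]

\begin{lemma}\label{lem:group}
\begin{enumerate}
\item[(a)] $b,c,d$ are commuting involutions with $bc=d$, $cd=b$, $db=c$.
\item[(b)] All sections of elements of $\mathcal G$ lie in $\mathcal G$, and for each vertex $v$ the map $g\mapsto g|_v$ sends $\operatorname{St}(v)$ onto $\mathcal G$.
\item[(c)] $\mathcal G$ is level-transitive.
\item[(d)] Let $s\in\{a,b,c,d\}$, $n\ge1$ and $w\in L_n$. Then $s|_w=1$ unless $s\in\{b,c,d\}$ and $w\in\{1^n,1^{n-1}0\}$, and in these exceptional cases $sw=w$.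
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Two pairs agree on $L_{n+1}$ if and only if their coordinates agree on $L_n$. We have $b^2=(1,c^2)$, $c^2=(1,d^2)$, $d^2=(1,b^2)$, and we compare $bc=(1,cd)$ with $d=(1,b)$, $cd=(a,db)$ with $b=(a,c)$, and $db=(a,bc)$ with $c=(a,d)$. So if the six relations hold on $L_n$, they hold on $L_{n+1}$. If a product $yz$ of two involutions is an involution, then $yz=(yz)^{-1}=zy$.

(b) The generators are involutions and their sections at $0$ and $1$ lie in $\mathcal G$, so the first claim follows from \eqref{eq:cocycle}. The first coordinates of $b,ada,aba,aca$ are $a,b,c,d$, so the homomorphism $g\mapsto g|_0$ maps $\operatorname{St}(1)$ onto $\mathcal G$; conjugation by $a$ gives the same for $g\mapsto g|_1$. Let $v=iu$ with $i\in\{0,1\}$, and $h\in\mathcal G$. By induction there is $s\in\operatorname{St}(u)$ with $s|_u=h$. Any $g\in\operatorname{St}(1)$ with $g|_i=s$ fixes $v$ and has $g|_v=h$.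

(c) Applying $a$ if necessary, it suffices to move $0w$ to $0w'$ for $w,w'\in L_n$. By induction $hw=w'$ for some $h\in\mathcal G$; take $g\in\operatorname{St}(1)$ with $g|_0=h$.

(d) We have $a|_u=1$ for every nonempty word $u$. For $s\in\{b,c,d\}$ the definitions give $s(1^j)=1^j$ and $s|_{1^j}\in\{b,c,d\}$, hence $s(1^j0)=1^j0$ and $s|_{1^j0}\in\{a,1\}$, hence $s|_{1^j0u}=1$ for $u$ nonempty.
\end{proof}

\begin{remark}\label{rem:regular}
The point $111\cdots$ is not regular: $d$ fixes it, but $d|_{1^n}\in\{b,c,d\}$ is nontrivial for all $n$. Every $x$ with infinitely many zeros is regular. Indeed, by (d) the sections of a generator $s$ at long prefixes of $x$ are trivial, so $sx$ again has infinitely many zeros. By \eqref{eq:cocycle} and induction on word length, $g|_v=1$ for every $g\in\mathcal G$ and all long prefixes $v$ of $x$; if also $gx=x$, then $g$ fixes $X_v$ pointwise.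
\end{remark}

For a vertex $v$ and an automorphism $k$, let $\iota_v(k)$ be the automorphism that maps $vw$ to $v\,k(w)$ and acts trivially off the subtree at $v$. To prove that $\mathcal G$ is a branch group we need a subgroup $K$ of finite index with $\iota_v(K)\subset\mathcal G$ for all $v$. An induction on $|v|$ works if even $\iota_0(K),\iota_1(K)\subset K$. Let $K$ be the normal closure in $\mathcal G$ of
\[
t=(ab)^2=aba\cdot b=(c,a)(a,c)=(ca,ac).
\]

\begin{lemma}\label{lem:K}
\begin{enumerate}
\item[(a)] $1\ne K\subset\operatorname{St}(1)$ and $|\mathcal G/K|\le16$.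
\item[(b)] $\iota_v(K)\subset K$ for every vertex $v$.
\item[(c)] $g\,\iota_v(K)g^{-1}=\iota_{gv}(K)$ for $g\in\mathcal G$.
\item[(d)] The group $\prod_{v\in L_n}\iota_v(K)$ has finite index in $\mathcal G$ for every $n$.
\end{enumerate}
In particular, $\mathcal G$ is a branch group.
\end{lemma}

\begin{proof}
(a) The section $ca$ swaps $0$ and $1$, so $t\ne1$; and $t$ lies in the normal subgroup $\operatorname{St}(1)$. Modulo $K$ we have $ab=ba$, so the image of $b$ is central in $\mathcal G/K$. Since $c=db$, the quotient is generated by this central element of order at most $2$ and by the images of $a$ and $d$. Now $(ad)^2=ada\cdot d=(b,1)(1,b)=(b,b)$, so $(ad)^4=1$ and $|\langle a,d\rangle|\le8$.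

(b) We have $b\cdot ada=(a,c)(b,1)=(ab,c)$, so $(b\cdot ada)^2=(t,1)=\iota_0(t)$. Modulo $K$ the element $b$ is central, so this square is $b^2(ada)^2=1$; that is, $\iota_0(t)\in K$. For $g\in\mathcal G$ choose $(g,g')\in\operatorname{St}(1)$ by Lemma~\ref{lem:group}(b). Conjugating $(t,1)$ by it gives $\iota_0(gtg^{-1})\in K$, so $\iota_0(K)\subset K$. Conjugation by $a$ gives $\iota_1(K)\subset K$. Finally $\iota_{iu}=\iota_i\circ\iota_u$, and we use induction.

(c) Let $s=g|_v\in\mathcal G$. The element $g\iota_v(k)g^{-1}$ is trivial off $X_{gv}$ and maps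
$(gv)y\mapsto v\,s^{-1}y\mapsto v\,ks^{-1}y\mapsto(gv)\,sks^{-1}y$. So it equals $\iota_{gv}(sks^{-1})$, and $sKs^{-1}=K$.

(d) The map $g\mapsto(g|_v)_{v\in L_n}$ embeds the finite-index subgroup $\operatorname{St}(n)$ in $\mathcal G^{2^n}$. By (b), the group in question lies in $\operatorname{St}(n)$, and it is the preimage of $K^{2^n}$, which has finite index in $\mathcal G^{2^n}$ by (a).

The last assertion holds because $1\ne\iota_v(K)\subset\operatorname{Rist}_{\mathcal G}(v)$.
\end{proof}

\section{The ideals $J_n$ and the cylinder projections}\label{sec:Jn}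

To treat Theorems~\ref{thm:B} and~\ref{thm:C} together, we isolate what is needed from rigid stabilizers. Let $G$ be a countable level-transitive group and $A=C^*_\pi(G)$. A \emph{branching system} is a family of subgroups $K_v\le G$, indexed by the vertices, such that
\begin{enumerate}
\item[(B1)] $K_v\subset\operatorname{Rist}_G(v)$;
\item[(B2)] $gK_vg^{-1}=K_{gv}$ for all $g\in G$;
\item[(B3)] for each $n$ the group $K(n)$ generated by the $K_v$, $v\in L_n$, has finite index in $G$.
\end{enumerate}
In a branch group, $K_v=\operatorname{Rist}_G(v)$ is a branching system. In $\mathcal G$ we always use $K_v=\iota_v(K)$, which is a branching system by Lemma~\ref{lem:K}.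

The operators $\pi(g)$ are easy to analyze on $L^2(X)$ because they permute the projections $1_w$. By (F2), however, we must control \emph{all} irreducible representations of $A$, and these act on spaces with no visible relation to the tree. The projections $1_w$ need not belong to $A$. For $\mathcal G$, if $1_0$ were in $A$, then the character $\sigma_0$ would take the same value in $\{0,1\}$ on $1_0$ and on $1_1=\pi(a)1_0\pi(a)$, which contradicts $1_0+1_1=1$. The way out is (F3): we look for an ideal of $A$ that is stable under multiplication by the $1_w$. By \eqref{eq:supp}, the operators $1-\pi(h)$ with $h\in K_v$ live on a single cylinder, so we put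
\[
J_n=\overline{\operatorname{span}}\{\pi(g)(1-\pi(h)):g\in G,\ h\in K_v,\ v\in L_n\}.
\]

\begin{lemma}\label{lem:Jn}
$J_n$ is a nonzero closed two-sided ideal of $A$ with $\dim A/J_n<\infty$, and $1_wJ_n\subset J_n$, $J_n1_w\subset J_n$ for all $w\in L_n$.
\end{lemma}

\begin{proof}
Left multiplication by $\pi(g')$ permutes the spanning set, and so does right multiplication, by (B2) and
$\pi(g)(1-\pi(h))\pi(g')=\pi(gg')(1-\pi(g'^{-1}hg'))$. By linearity and continuity $J_n$ is a two-sided ideal.

Let $h=h_1\cdots h_r\in K(n)$ with each $h_i$ in some $K_v$, $v\in L_n$. Then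
\[
\pi(g)-\pi(gh)=\sum_{i=1}^r\pi(gh_1\cdots h_{i-1})(1-\pi(h_i))\in J_n .
\]
So the image of $\mathbb C[G]$ in $A/J_n$ is spanned by at most $[G:K(n)]$ elements, a finite number by (B3). This image is dense and finite dimensional, hence equal to $A/J_n$. As $\dim A=\infty$, we get $J_n\ne0$.

For $h\in K_v$, (B1), \eqref{eq:supp} and \eqref{eq:cov} give $\pi(g)(1-\pi(h))=1_{gv}\,\pi(g)(1-\pi(h))$. So left multiplication by $1_w$ fixes a spanning element if $w=gv$ and kills it otherwise. Thus $1_wJ_n\subset J_n$, and $J_n1_w\subset J_n$ follows by taking adjoints.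
\end{proof}

\begin{lemma}\label{lem:proj}
Let $\sigma$ be an irreducible representation of $A$ on $\mathcal H$ with $\sigma(J_n)\ne0$, and let $u=\sigma\circ\pi$. Then there are nonzero mutually orthogonal projections $P_w\in B(\mathcal H)$, $w\in L_n$, such that $u(g)P_wu(g)^*=P_{gw}$ for all $g\in G$, and $u(h)P_w=P_w$ whenever $h$ fixes $X_w$ pointwise.
\end{lemma}

\begin{proof}
The closed span of $\sigma(J_n)\mathcal H$ is a nonzero invariant subspace, so $\sigma|_{J_n}$ is nondegenerate. The set $M=\{R\in B(L^2(X)):RJ_n\subset J_n,\ J_nR\subset J_n\}$ is a unital $C^*$-algebra, since $J_n$ is closed and self-adjoint. It contains $A$ and the $1_w$, $w\in L_n$, by Lemma~\ref{lem:Jn}, and $J_n$ is an ideal of $M$. Let $\tilde\sigma$ be the extension of $\sigma|_{J_n}$ to $M$ given by (F3). For $T\in A$, $j\in J_n$ we have $\tilde\sigma(T)\sigma(j)=\sigma(Tj)=\sigma(T)\sigma(j)$, so $\tilde\sigma|_A=\sigma$ by nondegeneracy. Put $P_w=\tilde\sigma(1_w)$. These are mutually orthogonal projections with sum $1$, and the two identities are the images of \eqref{eq:cov} and \eqref{eq:fix}. By transitivity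 on $L_n$ the $P_w$ are unitarily conjugate; their sum is $1$, so none is zero.
\end{proof}

\section{One ideal worked by hand}\label{sec:example}

Let $G=\mathcal G$ and
\[
f=(1-a)(1+d)=1+d-a-ad .
\]
The closed ideal $I$ generated by $\pi(f)$ is proper, because $\sigma_0(\pi(f))=0$. We show that $I\supset J_1$, so that $I$ has finite codimension. By (F2) it is enough to show that an irreducible $\sigma$ with $\sigma(J_1)\ne0$ does not vanish on $\pi(f)$. Take $u,P_0,P_1$ from Lemma~\ref{lem:proj} and a unit vector $\eta\in P_0\mathcal H$. Since $d$ fixes $X_0$ pointwise, $u(d)\eta=\eta$. Since $a$ moves $0$ to $1$, the vector $u(a)\eta$ lies in $P_1\mathcal H$ and is orthogonal to $\eta$. Therefore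
\[
u(f)\eta=2(\eta-u(a)\eta),\qquad\|\sigma(\pi(f))\|\ge2\sqrt2 .
\]
This repeats a computation in an orbit: for $x\in X_0$ we have $\rho_x(f)\delta_x=2(\delta_x-\delta_{ax})$, and $\eta,u(a)\eta$ play the parts of $\delta_x,\delta_{ax}$. The copying needed two things. The distinct points $x,ax$ are separated at the first level. And the coincidence $dx=x$ is inherited by $\eta$, because $d$ fixes not only $x$ but the whole cylinder $X_0$.

An arbitrary closed ideal may, a priori, contain no nonzero $\pi(f)$; we only know an element $T$ of it and an approximation $\pi(f)$ of $T$. To conclude that $\sigma(T)\ne0$ we need a lower bound for $\|\sigma(\pi(f))\|$ close to $\|\pi(f)\|$. Deeper levels provide it. In the example let $\sigma(J_4)\neq0$, let $\eta\in P_{0110}\mathcal H$ be a unit vector, and put $\zeta=\eta-u(a)\eta\ne0$. The element $d$ fixes $X_{0110}\subset X_0$ pointwise, and also $X_{1110}$, because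
\[
d(1110w)=1\,b(110w)=11\,c(10w)=111\,d(0w)=1110w .
\]
As $u(a)\eta\in P_{1110}\mathcal H$, we get $u(d)\zeta=\zeta$. Also $u(a)\zeta=-\zeta$, so $u(f)\zeta=4\zeta$. Since $\|\pi(f)\|\le4$, we obtain $\|\sigma(\pi(f))\|=\|\pi(f)\|=4$.

In general, regularity of $x$ will let us copy any finite piece of $Gx$ into $\mathcal H$, and amenability will guarantee that finite pieces of $Gx$ detect the norm of $\pi(f)$.

\section{Orbits and the Koopman norm}\label{sec:orbits}

In this section $G$ is any countable level-transitive group. The first lemma describes what a copy of a finite piece of an orbit is.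

\begin{lemma}\label{lem:transfer}
Let $x\in X$, let $f=\sum_{s\in S}f_ss\in\mathbb C[G]$ with $S$ finite, and let $\xi=\sum_{i=1}^m\xi_i\delta_{g_ix}$ be a unit vector in $\ell^2(Gx)$. Put $D=\{g_i\}\cup\{sg_i:s\in S\}$. Let $u$ be a unitary representation of $G$ on $\mathcal H$ and $\eta\in\mathcal H$ a unit vector such that, for $r,r'\in D$,
\begin{enumerate}
\item[(i)] $u(r)\eta\perp u(r')\eta$ if $rx\ne r'x$;
\item[(ii)] $u(r)\eta=u(r')\eta$ if $rx=r'x$.
\end{enumerate}
Then $\|u(f)\|\ge\|\rho_x(f)\xi\|$.
\end{lemma}

\begin{proof}
By (ii), $W\delta_{rx}=u(r)\eta$ defines a linear map $W:\ell^2(Dx)\to\mathcal H$, and by (i) it is an isometry. Both $\xi$ and $\rho_x(f)\xi$ lie in $\ell^2(Dx)$, and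
\[
W\rho_x(f)\xi=\sum_{s,i}f_s\xi_i\,u(sg_i)\eta=u(f)W\xi .
\]
Hence $\|\rho_x(f)\xi\|=\|u(f)W\xi\|\le\|u(f)\|$.
\end{proof}

If $v$ is the prefix of $x$ of length $n$, then $rv$ is the prefix of $rx$ of length $n$. So for a finite set $D$ and all large $n$,
\begin{equation}\label{eq:sep}
rx\ne r'x\ \Longrightarrow\ rv\ne r'v\qquad(r,r'\in D).
\end{equation}

\begin{lemma}\label{lem:upper}
For every $x\in X$ we have $\rho_x\prec\pi$. Hence $\pi(f)\mapsto\rho_x(f)$ extends to a representation $\bar\rho_x$ of $A$ on $\ell^2(Gx)$.
\end{lemma}

\begin{proof}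
Let $f,\xi,D$ be as in Lemma~\ref{lem:transfer}, let $v$ satisfy \eqref{eq:sep}, and put $\eta=\chi_v/\|\chi_v\|$. Then $\pi(r)\eta=\chi_{rv}/\|\chi_v\|$. If $rx=r'x$, then $rv=r'v$ and (ii) holds; (i) holds by \eqref{eq:sep}. So $\|\pi(f)\|\ge\|\rho_x(f)\xi\|$, and finitely supported vectors are dense.
\end{proof}

The opposite containment forces $1\prec\rho_x$, since $\pi$ contains the trivial representation on the constants. This necessary condition is sufficient: an almost invariant vector is almost uniformly spread over each level, and multiplying it by functions of a prefix reproduces $\pi_m$ inside $\ell^2(Gx)$.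

\begin{lemma}\label{lem:lower}
If $1\prec\rho_x$, then $\pi\prec\rho_x$.
\end{lemma}

\begin{proof}
Take unit vectors $\xi_k\in\ell^2(Gx)$ as in Lemma~\ref{lem:almostinv}. Fix $m$ and let $p:Gx\to L_m$ be the prefix map, which commutes with the action of $G$. Let $\nu_k(w)=\sum_{p(y)=w}|\xi_k(y)|^2$, a probability measure on $L_m$. By the Cauchy--Schwarz inequality,
\[
|\nu_k(g^{-1}w)-\nu_k(w)|\le\bigl\||\rho_x(g)\xi_k|^2-|\xi_k|^2\bigr\|_1\le2\|\rho_x(g)\xi_k-\xi_k\|\to0 .
\]
Since $G$ is transitive on the finite set $L_m$, this gives $\nu_k(w)\to|L_m|^{-1}$ for each $w$.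

For $\varphi\in\ell^2(L_m)$ let $\varphi_k=|L_m|^{1/2}(\varphi\circ p)\,\xi_k$ (pointwise product). Then $\|\varphi_k\|^2=|L_m|\sum_w|\varphi(w)|^2\nu_k(w)\to\|\varphi\|^2$. By equivariance of $p$, we have $\rho_x(g)\varphi_k=|L_m|^{1/2}((\pi_m(g)\varphi)\circ p)\,\rho_x(g)\xi_k$, so
\[
\|\rho_x(g)\varphi_k-(\pi_m(g)\varphi)_k\|\le|L_m|^{1/2}\|\varphi\|_\infty\|\rho_x(g)\xi_k-\xi_k\|\to0 .
\]
By linearity, $\|\rho_x(f)\varphi_k\|-\|(\pi_m(f)\varphi)_k\|\to0$ for $f\in\mathbb C[G]$, so $\|\rho_x(f)\varphi_k\|\to\|\pi_m(f)\varphi\|$. Letting $k\to\infty$ in $\|\rho_x(f)\varphi_k\|\le\|\rho_x(f)\|\|\varphi_k\|$ yields $\|\pi_m(f)\|\le\|\rho_x(f)\|$, and \eqref{eq:sup} finishes the proof.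
\end{proof}

\section{The key estimate and branch groups}\label{sec:key}

Let $G$ have a branching system, with ideals $J_n$. In Lemma~\ref{lem:upper} the vector $\chi_v$ was fixed by the whole stabilizer of $v$, so any $x$ would do. In an abstract representation, a vector of $P_v\mathcal H$ is only known to be fixed by elements that fix $X_v$ pointwise. This is why $x$ must now be regular.

\begin{lemma}\label{lem:key}
Let $x$ be regular, $f\in\mathbb C[G]$ and $\varepsilon>0$. There is $n$ such that every irreducible representation $\sigma$ of $A$ with $\sigma(J_n)\ne0$ satisfies $\|\sigma(\pi(f))\|\ge\|\rho_x(f)\|-\varepsilon$.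
\end{lemma}

\begin{proof}
Choose a finitely supported unit vector $\xi$ with $\|\rho_x(f)\xi\|\ge\|\rho_x(f)\|-\varepsilon$, and let $D$ be as in Lemma~\ref{lem:transfer}. If $r,r'\in D$ and $rx=r'x$, then $r^{-1}r'$ fixes a neighborhood of $x$ pointwise. There are finitely many such pairs, so we can choose $n$ such that the prefix $v\in L_n$ of $x$ satisfies \eqref{eq:sep} and all these elements $r^{-1}r'$ fix $X_v$ pointwise. No representation $\sigma$ has entered the choice of $n$.

Let $\sigma(J_n)\ne0$, take $u$ and $P_w$ from Lemma~\ref{lem:proj}, and let $\eta\in P_v\mathcal H$ be a unit vector. Then $u(r)\eta\in P_{rv}\mathcal H$, so (i) of Lemma~\ref{lem:transfer} follows from \eqref{eq:sep}. If $rx=r'x$, then $u(r')\eta=u(r)u(r^{-1}r')\eta=u(r)\eta$, which is (ii). Hence $\|\sigma(\pi(f))\|=\|u(f)\|\ge\|\rho_x(f)\xi\|$.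
\end{proof}

\begin{proposition}\label{prop:main}
Let $G$ be a countable level-transitive group with a branching system, and suppose $1\prec\rho_x$ for some regular $x$.
\begin{enumerate}
\item[(a)] For $T\in A$ and $\varepsilon>0$ there is $n$ such that $\|\sigma(T)\|\ge\|T\|-\varepsilon$ for every irreducible $\sigma$ with $\sigma(J_n)\neq0$.
\item[(b)] Every nonzero closed ideal $I$ of $A$ contains some $J_n$.
\item[(c)] $A$ is just-infinite.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Choose $f$ with $\|T-\pi(f)\|<\varepsilon/3$ and take $n$ from Lemma~\ref{lem:key} for $f$ and $\varepsilon/3$. By Lemma~\ref{lem:lower}, $\|\rho_x(f)\|\ge\|\pi(f)\|$. So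
\[
\|\sigma(T)\|\ge\|\sigma(\pi(f))\|-\tfrac\varepsilon3\ge\|\pi(f)\|-\tfrac{2\varepsilon}3\ge\|T\|-\varepsilon .
\]

(b) Take $T\in I$ with $\|T\|=1$ and $n$ from (a) for $\varepsilon=\frac12$. An irreducible $\sigma$ that vanishes on $I$ has $\sigma(T)=0$, so it vanishes on $J_n$. By (F2), $J_n\subset I$.

(c) By Lemma~\ref{lem:basic}, $\dim A=\infty$. By (b) and Lemma~\ref{lem:Jn}, $\dim A/I\le\dim A/J_n<\infty$ for every nonzero closed ideal $I$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If the orbit of some regular point is amenable, then $A$ is just-infinite by Proposition~\ref{prop:main} with $K_v=\operatorname{Rist}_G(v)$.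

Conversely, let $A$ be just-infinite and let $x\in X$ be arbitrary. The image of the representation $\bar\rho_x$ of Lemma~\ref{lem:upper} is infinite dimensional, because $\bar\rho_x(A)\delta_x$ contains the infinitely many vectors $\delta_y$, $y\in Gx$. So $\ker\bar\rho_x$ has infinite codimension and must be $0$. By (F1), $\|\rho_x(f)\|=\|\pi(f)\|$ for all $f$. Since $1\prec\pi$, we get $1\prec\rho_x$. Thus all orbits are amenable, among them those of regular points, which exist by Lemma~\ref{lem:basic}.

Finally, let $G$ be amenable. One of the standard equivalent definitions says that there are probability measures $m_k$ on $G$ with $\|gm_k-m_k\|_1\to0$ for all $g$. Their images $m_k'$ under $g\mapsto gx$ have the same property on $Gx$. The unit vectors $\xi_k=\sqrt{m_k'}$ satisfy $\|\rho_x(g)\xi_k-\xi_k\|^2\le\|gm'_k-m'_k\|_1$, because $(\sqrt\alpha-\sqrt\beta)^2\le|\alpha-\beta|$. By Lemma~\ref{lem:almostinv} every orbit is amenable.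
\end{proof}

\begin{remark}
Level-transitivity gave $P_w\ne0$, the equidistribution of the $\nu_k$, and infinite dimension. Conditions (B1) and (B2) made $J_n$ an ideal stable under the $1_w$, and (B3) was used only for $\dim A/J_n<\infty$. Countability gave regular points. The branch hypothesis is not used in the ``only if'' part, and it cannot be dropped from the ``if'' part: the group of Example~\ref{ex:odometer} is level-transitive and amenable, and it acts freely on $X$ (if $\tau^k$ fixes a vertex of $L_n$, then $2^n$ divides $k$), so all points are regular. There $\operatorname{Rist}(v)=1$ for nonempty $v$, and $J_n=0$ for $n\ge1$. If an orbit $Gx$ is not amenable, the proof exhibits the obstruction: $\ker\bar\rho_x$ is a nonzero ideal of infinite codimension.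
\end{remark}

\section{Amenable orbits of $\mathcal G$}\label{sec:A}

From now on $G=\mathcal G$. We prove amenability of the orbits directly, without using the growth of $\mathcal G$. By Lemma~\ref{lem:group}(d), a generator changes only the first $n$ letters of a point unless these form one of two exceptional words. So the points that agree with $x$ after the $n$-th letter form an almost invariant set; see Figure~\ref{fig:schreier}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.4cm]
\foreach \x/\y in {0/111,1/011,2/001,3/101,4/100,5/000,6/010,7/110}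
  \node (v\x) at (\x,0) {$\y$};
\foreach \x/\y/\z in {0/1/a,1/2/{b,c},2/3/a,3/4/{b,d},4/5/a,5/6/{b,c},6/7/a}
  \draw (v\x) -- node[above] {$\z$} (v\y);
\draw[dashed] (v0) -- (-0.75,0);
\draw[dashed] (v7) -- (7.75,0);
\end{tikzpicture}
\caption{The action of the generators $a,b,c,d$ of $\mathcal G$ on words of length $3$. An edge labeled $s$ joins $w$ to $sw$; loops are omitted. After the same infinite tail is appended to all eight words, the solid edges persist, and a generator can move a point out of the set only at the two ends $111$ and $110$ (dashed).}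
\label{fig:schreier}
\end{figure}

\begin{lemma}\label{lem:folner}
For every $x\in X$ we have $1\prec\rho_x$.
\end{lemma}

\begin{proof}
Let $n\ge1$, write $x=vx'$ with $v\in L_n$, and put $F_n=\{wx':w\in L_n\}$. First, $F_n\subset\mathcal Gx$. By transitivity, any $w\in L_n$ is reached from $v$ by a chain of steps $w'\mapsto sw'\ne w'$ with $s$ a generator. For such a step Lemma~\ref{lem:group}(d) gives $s|_{w'}=1$, so $s(w'x')=(sw')x'$. The chain therefore carries $x=vx'$ to $wx'$.

Next, a generator $s$ maps $wx'$ into $F_n$ whenever $s|_w=1$, that is, for all but at most two $w$. Hence $|sF_n\setminus F_n|\le2$, and $|sF_n\triangle F_n|\le4$ since $|sF_n|=|F_n|$. Let $\xi_n$ be $2^{-n/2}$ times the indicator function of $F_n$. This is a unit vector with $\|\rho_x(s)\xi_n-\xi_n\|^2\le4\cdot2^{-n}$. If $g$ is a product of $\ell$ generators, then $\|\rho_x(g)\xi_n-\xi_n\|\le2\ell\,2^{-n/2}\to0$. Apply Lemma~\ref{lem:almostinv}.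
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $\mathcal G$ is countable and level-transitive, has the branching system $K_v=\iota_v(K)$, and has regular points, whose orbits are amenable by Lemma~\ref{lem:folner}. Proposition~\ref{prop:main}(c) applies.
\end{proof}

\section{The ideals of $C^*_\pi(\mathcal G)$}\label{sec:B}

Every nonzero closed ideal of $A=C^*_\pi(\mathcal G)$ contains some $J_n$, so it remains to compute the finite-dimensional algebras $A/J_n$. We compute the quotient by
\[
J=J_0=\overline{\operatorname{span}}\{\pi(g)(1-\pi(k)):g\in\mathcal G,\ k\in K\}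
\]
and then use self-similarity to express $J_n$ through $J$.

\subsection{The quotient $A/J$}

The algebra $A/J$ is a quotient of $\mathbb C[\mathcal G/K]$. It is smaller than the group relations alone would suggest, because operators on $L^2(X)$ satisfy relations that come from the cylinders on which they live.

\begin{lemma}\label{lem:J0}
The map $\sigma_0\oplus\sigma_1$ induces an isomorphism $A/J\cong\mathbb C^2$. In particular $J=\ker\sigma_0\cap\ker\sigma_1$.
\end{lemma}

\begin{proof}
Let $q:A\to Q=A/J$ be the quotient map and write $q(g)$ for $q(\pi(g))$. Since $K\subset\operatorname{St}(1)$ acts trivially on $E_1=V_0\oplus V_1$, both $\sigma_0$ and $\sigma_1$ vanish on $J$. The space $V_1$ is spanned by $\chi_0-\chi_1$, so $\sigma_0,\sigma_1$ are the characters with $b,c,d\mapsto1$ and $a\mapsto1$, $a\mapsto-1$, respectively. They map $Q$ onto $\mathbb C^2$. It suffices to show $q(b)=q(c)=q(d)=1$, for then $Q$ is spanned by $1$ and $q(a)$.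

\emph{The element $b$.} Since $q(t)=1$, the element $q(b)$ commutes with $q(a)$, and it commutes with $q(c),q(d)$; so it is central. We have $b(110w)=1\,c(10w)=11\,d(0w)=110w$, so by \eqref{eq:fix} the projection $\frac12(1+\pi(b))$ onto the $b$-fixed vectors dominates $1_{110}$. Choose $g_1,\dots,g_8$ with $\{g_i(110)\}=L_3$. Then
\[
\sum_{i=1}^8\pi(g_i)\,\frac{1+\pi(b)}2\,\pi(g_i)^*\ \ge\ \sum_{i=1}^81_{g_i(110)}=1 .
\]
The two ends are elements of $A$, so we may apply $q$. By centrality, $4(1+q(b))\ge1$. The spectrum of the self-adjoint unitary $q(b)$ lies in $\{1,-1\}$, and the inequality excludes $-1$. So $q(b)=1$, and $q(d)=q(b)q(c)=q(c)$.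

\emph{The element $c$.} We must show that the projection $\frac12(1-q(c))$ vanishes. Since $q(b)=1$, it is the image of $e=\frac14(1+\pi(b))(1-\pi(c))$, a product of two commuting projections, and this lift lives on a small cylinder. Indeed, $b$ and $c$ fix the vertices $0,10,11$, so $e$ commutes with $1_0,1_{10},1_{11}$. On $X_0$ both $b$ and $c$ have section $a$, so $e$ acts there as $\frac14(1+\pi(a))(1-\pi(a))=0$. On $X_{10}$ the section of $c$ is $d|_0=1$, so the factor $1-\pi(c)$ vanishes. Thus $e=1_{11}e1_{11}$, and $e'=\pi(a)e\pi(a)$ satisfies $e'=1_{01}e'1_{01}$. Now $b$ moves this cylinder off itself: $b(01)=00$, so $1_{01}\pi(b)1_{01}=1_{01}1_{00}\pi(b)=0$ and $e'\pi(b)e'=0$. Applying $q$ gives $q(e')=q(e')q(b)q(e')=0$. Hence $q(e)=0$, that is, $q(c)=1$.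
\end{proof}

\subsection{Matrix form of $J_n$}

Identify $\ell^2(L_n)\otimes L^2(X)$ with $L^2(X)$ by sending $\delta_w\otimes\varphi$ to the function that vanishes off $X_w$ and has value $2^{n/2}\varphi(y)$ at $wy$. Let $e_{w,v}$ be the matrix units on $\ell^2(L_n)$, and write $M_{2^n}(C)$ for the span of the $e_{w,v}\otimes R$, $R\in C$. Since $g^{-1}$ maps $(gv)y$ to $v\,(g|_v)^{-1}y$, we have $\pi(g)(\delta_v\otimes\varphi)=\delta_{gv}\otimes\pi(g|_v)\varphi$, that is,
\begin{equation}\label{eq:matrix}
\pi(g)=\sum_{v\in L_n}e_{gv,v}\otimes\pi(g|_v).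
\end{equation}
All sections lie in $\mathcal G$, so $A\subset M_{2^n}(A)$. Moreover $\ell^2(L_n)\otimes E_i=E_{n+i}$, and taking orthogonal complements gives
\begin{equation}\label{eq:shift}
\ell^2(L_n)\otimes V_0=\bigoplus_{i\le n}V_i,\qquad \ell^2(L_n)\otimes V_i=V_{n+i}\quad(i\ge1).
\end{equation}
These subspaces are invariant under $M_{2^n}(A)$, which acts on $\ell^2(L_n)\otimes V_i$ by applying $\sigma_i$ to each matrix entry.

\begin{lemma}\label{lem:matrix}
$J_n=M_{2^n}(J)=\bigcap_{i=0}^{n+1}\ker\sigma_i$.
\end{lemma}

\begin{proof}
By \eqref{eq:matrix}, $1-\pi(\iota_v(k))=e_{v,v}\otimes(1-\pi(k))$, and so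
\[
\pi(g)(1-\pi(\iota_v(k)))=e_{gv,v}\otimes\pi(g|_v)(1-\pi(k)).
\]
For fixed $v$ the pair $(gv,g|_v)$ takes every value $(w,h)\in L_n\times\mathcal G$. To see this, use Lemma~\ref{lem:group} to choose $g_0$ with $g_0v=w$ and $s\in\operatorname{St}(v)$ with $s|_v=(g_0|_v)^{-1}h$; then $g=g_0s$ has $gv=w$ and $g|_v=g_0|_v\,s|_v=h$. So $J_n$ is the closed span of all $e_{w,v}\otimes\pi(h)(1-\pi(k))$, which is $M_{2^n}(J)$.

By Lemma~\ref{lem:J0}, an element of $M_{2^n}(A)$ lies in $M_{2^n}(J)$ if and only if it vanishes on $\ell^2(L_n)\otimes(V_0\oplus V_1)$, which is $\bigoplus_{i\le n+1}V_i$ by \eqref{eq:shift}. Since $J_n\subset A\subset M_{2^n}(A)$, the second equality follows.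
\end{proof}

\subsection{Irreducible representations}

\begin{lemma}\label{lem:irr}
The $\sigma_n$ are irreducible and pairwise inequivalent, and $\bigoplus_{i\le n+1}\sigma_i$ induces an isomorphism $A/J_n\cong\bigoplus_{i=0}^{n+1}B(V_i)$.
\end{lemma}

\begin{proof}
The space $V_2$ has the basis $\psi_0=\chi_{00}-\chi_{01}$, $\psi_1=\chi_{10}-\chi_{11}$. The element $a$ swaps $\psi_0$ and $\psi_1$. The element $b$ swaps $00,01$ and fixes $10,11$, so $\pi(b)\psi_0=-\psi_0$ and $\pi(b)\psi_1=\psi_1$. The matrices
\[
\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\begin{pmatrix}-1&0\\0&1\end{pmatrix}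
\]
of $a$ and $b$ generate $M_2$, so $\sigma_2(A)=B(V_2)$. Their product has square $-1$, so $\sigma_2(1-\pi(t))=2$. Thus $\sigma_2(J)$ is a nonzero ideal of the simple algebra $B(V_2)$, and $\sigma_2(J)=B(V_2)$. For $n\ge2$ we have $V_n=\ell^2(L_{n-2})\otimes V_2$ and $J_{n-2}=M_{2^{n-2}}(J)$, so $\sigma_n(J_{n-2})=M_{2^{n-2}}(B(V_2))=B(V_n)$, and $\sigma_n$ is irreducible. The characters $\sigma_0,\sigma_1$ are irreducible and differ on $a$, and the dimensions $2,4,8,\dots$ distinguish the others. The last claim follows from (F4) and Lemma~\ref{lem:matrix}.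
\end{proof}

To see that $0$ is a primitive ideal we need a faithful irreducible representation. The orbits provide it.

\begin{lemma}\label{lem:faithful}
For $x\in X$, the representation $\bar\rho_x$ of $A$ is faithful and irreducible.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:upper}, \ref{lem:lower} and~\ref{lem:folner}, $\|\rho_x(f)\|=\|\pi(f)\|$ for all $f$, so $\bar\rho_x$ is isometric.

Let $\mathcal G_x$ be the stabilizer of $x$. We claim that every $y\in\mathcal Gx\setminus\{x\}$ has an infinite $\mathcal G_x$-orbit. Choose a prefix $w$ of $y$ that is not a prefix of $x$, and write $y=wy'$. Then $\iota_w(K)\subset\mathcal G_x$ and $\iota_w(K)y=w\,(Ky')$. The infinite orbit $\mathcal Gy'$ is a union of at most $16$ translates of $Ky'$, so $Ky'$ is infinite.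

Let $R\in B(\ell^2(\mathcal Gx))$ commute with all $\rho_x(g)$. The vector $R\delta_x$ is $\mathcal G_x$-invariant and square summable, so it vanishes on infinite $\mathcal G_x$-orbits; thus $R\delta_x=\lambda\delta_x$. Then $R\delta_{gx}=\rho_x(g)R\delta_x=\lambda\delta_{gx}$ for all $g$, so $R$ is a scalar.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (a) is contained in Lemma~\ref{lem:irr}.

(b) Let $F$ be finite and choose $m$ with $F\subset\{0,\dots,m+1\}$. Then $I_F\supset J_m\ne0$, and under the isomorphism of Lemma~\ref{lem:irr} the ideal $I_F/J_m$ is the sum of the $B(V_i)$ with $i\le m+1$, $i\notin F$. Hence $A/I_F\cong\bigoplus_{i\in F}B(V_i)$ and, taking $m\ge n$,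
\begin{equation}\label{eq:hull}
I_F\subset\ker\sigma_n\iff n\in F .
\end{equation}
So $F\mapsto I_F$ is injective. If $I$ is a nonzero closed ideal, then $I\supset J_m$ for some $m$ by Proposition~\ref{prop:main}(b). By (F4), $I/J_m$ is a partial sum of the $B(V_i)$, $i\le m+1$, so $I=I_F$, where $F$ is the set of omitted indices.

(c) An irreducible $\sigma$ with $\ker\sigma\neq0$ has $\ker\sigma=I_F$ for a finite $F$. It factors through $\bigoplus_{i\in F}B(V_i)$, so by (F4) it is equivalent to some $\sigma_i$, and to only one by (a). No $\sigma_i$ is faithful, since $\dim A=\infty$.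

(d) Let $T\in A$, $\varepsilon>0$, and take $m$ from Proposition~\ref{prop:main}(a). Since $J_m=I_{\{0,\dots,m+1\}}$, \eqref{eq:hull} gives $\sigma_n(J_m)\ne0$ for $n\ge m+2$. So $\|T\|-\varepsilon\le\|\sigma_n(T)\|\le\|T\|$ for all $n\ge m+2$.

(e) The description of $\operatorname{Prim}(A)$ as a set follows from (a), (c) and Lemma~\ref{lem:faithful}. The hull of $0$ is the whole space. The hull of $I_F\ne0$ does not contain the point $0$, and by \eqref{eq:hull} it equals $\{\ker\sigma_n:n\in F\}$. By (b) there are no other closed sets.
\end{proof}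

\begin{thebibliography}{1}

\bibitem{GMR}
Rostislav Grigorchuk, Magdalena Musat and Mikael R{\o}rdam,
\emph{Just-infinite $C^*$-algebras}, arXiv:1604.08774 (2016).

\end{thebibliography}
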